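# Why an $(m+1)$-random set is not properly $\Sigma^0_m$ in anything it computes, for $m\ge 2$

## 1. Random sets, proper $\Sigma^0_m$ definitions, and the classes $\mathbf R_m$

A set $X\subseteq\omega$ is identified with its characteristic function in $2^\omega$. Strings are finite $0$–$1$ sequences, $\varepsilon$ is the empty string, $\sigma\preceq\tau$ means that $\tau$ extends $\sigma$, and $X\restriction l$ is the initial segment of $X$ of length $l$. The cylinder $[\sigma]$ is the set of $V\in2^\omega$ extending $\sigma$, and $\lambda$ is the uniform measure, so $\lambda([\sigma])=2^{-|\sigma|}$. A $\Sigma^0_1(B)$ class is a union of cylinders $[\sigma]$ with $\sigma$ ranging over a $B$-r.e. set of strings.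

**Definition 1 (randomness).** A Martin-Löf test relative to $B$ is a uniformly $\Sigma^0_1(B)$ sequence $(V_r)$ with $\lambda(V_r)\le2^{-r}$. A set $X$ is $B$-random if $X\notin\bigcap_rV_r$ for every such test. For $n\ge1$, $X$ is $n$-random if it is $\emptyset^{(n-1)}$-random. An $n$-random degree is a Turing degree that contains an $n$-random set.

*Example.* Chaitin's number $\Omega^B$ relative to $B$ is $B$-random and left-$B$-r.e. (the rationals below it form a $B$-r.e. set). Take $B=\emptyset^{(n-1)}$. Then $\Omega^B$ is $n$-random. It is computable from $B'=\emptyset^{(n)}$, and no set computable from an oracle is random relative to that oracle, so it is not $(n+1)$-random.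

**Definition 2 (proper $\Sigma^0_m$).** A set $X$ is properly $\Sigma^0_m$ in $Y$ if $X$ is $\Sigma^0_m$ in $Y$ but not $\Delta^0_m$ in $Y$.

By Post's theorem, $X$ is $\Sigma^0_m$ in $Y$ iff $X$ is r.e. in $Y^{(m-1)}$, and $X$ is $\Delta^0_m$ in $Y$ iff $X\le_TY^{(m-1)}$.

*Example.* $Y^{(m)}$ is properly $\Sigma^0_m$ in $Y$: it is r.e. in $Y^{(m-1)}$ and not computable from it.

**Definition 3 (r.e.a. and $\mathbf R_m$).** A set $X$ is r.e.a. $Y$ (recursively enumerable in and above $Y$) if $X$ is $Y$-r.e. and $Y<_TX$; then $X$ is properly $\Sigma^0_1$ in $Y$. An r.e.a. degree is a degree containing a set that is r.e.a. some set, and $\mathbf R_1$ is the class of these degrees. In general, $\mathbf R_m$ is the class of Turing degrees containing a set $X$ that is properly $\Sigma^0_m$ in some $Y\le_TX$.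

For $m=1$ the two descriptions agree: if $X$ is $Y$-r.e., not computable from $Y$, and $Y\le_TX$, then $Y<_TX$.

*Example.* The degree of $Y^{(m)}$ is in $\mathbf R_m$, because $Y\le_TY^{(m)}$. A random example: let $m\ge1$, $B=\emptyset^{(m-1)}$, $\alpha=\Omega^B$, and let $Z$ be the coded set $\{q\in\mathbb Q:q<\alpha\}$. Then $Z\equiv_T\alpha$, and $Z$ is $B$-r.e., that is, $\Sigma^0_m$. It is not $\Delta^0_m$, since otherwise $\alpha\le_TB$, contradicting $B$-randomness. So $Z$ is properly $\Sigma^0_m$ in $Y=\emptyset$, and the $m$-random degree of $\alpha$ is in $\mathbf R_m$.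

**Definition 4 (the classes $U_\tau$).** Turing functionals are $\{0,1\}$-valued. For a functional $\Phi$ put
$$U_\tau=\{V:\Phi^V(i)\downarrow=\tau(i)\text{ for all }i<|\tau|\},$$
and let $U_{\tau,s}$ be its clopen stage-$s$ approximation, increasing to $U_\tau$.

The $U_\tau$ are uniformly $\Sigma^0_1$. They are disjoint for incomparable strings, and $\tau\preceq\tau'$ implies $U_{\tau'}\subseteq U_\tau$.

*Example.* Let $\Phi^V(0)$ converge, with value $0$, iff $V$ extends $0^e1$ for some $e\in\emptyset'$. For the one-bit string $\tau=0$ we get $\lambda(U_\tau)=\sum_{e\in\emptyset'}2^{-e-1}$. This real is not computable, since its binary expansion is $\emptyset'$. At stage $s$ we know part of the mass on which $\Phi^V(0)$ converges; we never see that a piece of mass will fail to converge. This will be the main difficulty.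

**Definition 5 ($\Pi^0_2(A)$ classes, injectivity on a class).** A class $G$ is $\Pi^0_2(A)$ if $G=\bigcap_tO_t$ for uniformly $\Sigma^0_1(A)$ classes $O_t$; replacing $O_t$ by $\bigcap_{s\le t}O_s$, we may take them decreasing. A functional $\Phi$ that is total on $G$ is injective on $G$ if $\Phi^V=\Phi^{V'}$ with $V,V'\in G$ implies $V=V'$.

*Example.* $\{V:\Phi^V\text{ total}\}=\bigcap_t\bigcup_{|\tau|=t}U_\tau$ is $\Pi^0_2$. If $\Phi$ deletes the first bit, so $\Phi^{iV}=V$ for $i\in\{0,1\}$, then $\Phi$ is injective on $[0]$ and not on $2^\omega$. If $\Phi^{V_0\oplus V_1}=V_0$, then $\Phi$ is injective on the null class $\{V:V_1=\emptyset\}$, but on no measurable class of positive measure: by Fubini some fiber $\{V_1:V_0\oplus V_1\in G\}$ has positive measure, hence more than one point.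

## 2. Proper $\Sigma^0_{n-1}$ definitions of $n$-random sets

Kurtz's theorem says that $\mathbf R_1$ includes the degrees of $2$-random reals. So the degree of a $2$-random set contains a set that is enumerable from something strictly simpler. Wei Wang, "Relative Definability of $n$-Generics", arXiv:1511.08875 (2015), asks whether this moves up the hierarchy. For $n>2$:

1. Is every $n$-random $X$ properly $\Sigma^0_{n-1}$ in some $X$-recursive $Y$?
2. Does $\mathbf R_{n-1}$ include the $n$-random degrees?

Write $m=n-1\ge2$, so $X$ is $\emptyset^{(m)}$-random. Try the two extreme choices of $Y$. If $Y=X$, then $X$ is $\Delta^0_1$ in $Y$, so it is not properly $\Sigma^0_m$ in $Y$. If $Y$ is computable and $Z\equiv_TX$ is $\Sigma^0_m$ in $Y$, then $Z\le_T\emptyset^{(m)}$, so $X\le_T\emptyset^{(m)}$, which is impossible for an $\emptyset^{(m)}$-random set. With one level less of randomness the second case changes: the example $\Omega^{\emptyset^{(m-1)}}$ of Section 1 is $m$-random and its degree is in $\mathbf R_m$ with $Y=\emptyset$.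

Both answers are no, in the strongest form: for $n>2$, no $n$-random set is properly $\Sigma^0_{n-1}$ in any set it computes, and $\mathbf R_{n-1}$ contains no $n$-random degree.

**Theorem A.** Let $m\ge2$, let $X$ be $(m+1)$-random, $Z\equiv_TX$, $Y\le_TZ$, and let $Z$ be $\Sigma^0_m$ in $Y$. Then $Z\le_TY\oplus\emptyset'$. In particular $Z$ is $\Delta^0_2$, hence $\Delta^0_m$, in $Y$, so $Z$ is not properly $\Sigma^0_m$ in $Y$.

With $m=n-1$, the case $Z=X$ answers the first question and arbitrary $Z\equiv_TX$ answers the second, since $n$-random sets exist.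

**Theorem B.**
1. For $m\ge2$: $\mathbf R_m$ contains some $n$-random degree iff $n\le m$; there is no $n$ for which $\mathbf R_m$ includes all $n$-random degrees.
2. $\mathbf R_1$ includes all $n$-random degrees iff $n\ge2$ (the "if" part is Kurtz's theorem).

**Theorem C.** If $X$ is $(k+2)$-random and $Y\le_TX\le_TY^{(k)}$, then $X\le_TY\oplus\emptyset'$.

The term $\oplus\,\emptyset'$ in Theorem C cannot be dropped. Let $k\ge1$ and let $X$ be $(k+2)$-random, hence $2$-random. By Kurtz's theorem there are $Z\equiv_TX$ and $Y<_TZ$ with $Z$ r.e. in $Y$. Then $Y\le_TX\le_TY'\le_TY^{(k)}$, but $X\not\le_TY$.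

## 3. Textbook facts on measure, tests, and martingales

**Fact 1.** If $V_r$ is uniformly $\Sigma^0_1(B)$, then the reals $\lambda(V_r)$ are uniformly left-$B$-r.e., hence uniformly $B'$-computable: $B'$ decides whether $\lambda(V_r)>q$ for rational $q$. Since a nonempty open set has positive measure, $B'$ also decides whether $V_r\ne\emptyset$.

**Fact 2 (Solovay).** If $X$ is $B$-random, $V_r$ is uniformly $\Sigma^0_1(B)$ and $\sum_r\lambda(V_r)<\infty$, then $X$ lies in only finitely many $V_r$. In particular, if $\lambda(V_k)\le C/k$ for all $k\ge1$, then $X\notin V_{2^r}$ for some $r$.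

**Fact 3 (Doob's upcrossing inequality).** For a $[0,1]$-valued martingale and $a<b$, the expected number of upcrossings of $[a,b]$ is at most $1/(b-a)$.

**Fact 4 (Doob's $L^2$ inequality).** For an $L^2$-bounded martingale, $\mathbb E\sup_iM_i^2\le4\sup_i\mathbb EM_i^2$. If $M_0=0$ and $M_i=\sum_{j<i}\Delta_j$, then by orthogonality of increments $\sup_i\mathbb EM_i^2=\sum_j\mathbb E\Delta_j^2$.

**Fact 5 (Lévy's upward theorem).** If $\mathcal G_n$ increases and generates $\mathcal G_\infty$, and $D\in\mathcal G_\infty$, then the conditional probabilities of $D$ given $\mathcal G_n$ converge almost everywhere to the indicator of $D$.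

**Fact 6 (Lusin–Souslin).** The image of a Borel set under an injective Borel map is Borel.

## 4. Jumps of $Y$ below a random set, and the case where $Y$ is half of $X$

**Lemma 1.** If $X$ is $B'$-random and $Y=\Phi^X$ is total, then $(Y\oplus B)'\le_TY\oplus B'$.

*Proof.* The purpose is to bound, with $B'$, how much of $Y$ must be read before the computation $\{e\}^{Y\oplus B}(e)$ has converged, if it ever does. Let $W_e$ be the $B$-computable set of $\tau$ such that $\{e\}^{\tau\oplus B}(e)$ converges in at most $|\tau|$ steps with use inside $\tau$. Put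
$$S_e=\bigcup_{\tau\in W_e}U_\tau,\qquad S_{e,t}=\bigcup_{\tau\in W_e,\ |\tau|\le t}U_\tau .$$
Since $X\in U_\tau$ iff $\tau\prec Y$, we have $e\in(Y\oplus B)'$ iff $X\in S_e$. By Fact 1 the measures of $S_e$ and $S_{e,t}$ are $B'$-computable, so $B'$ finds $t(e)$ with $\lambda(S_e\setminus S_{e,t(e)})<2^{-e}$, and then a clopen $T_e\subseteq S_{e,t(e)}$ with $\lambda(S_{e,t(e)}\setminus T_e)<2^{-e}$. The classes $S_e\setminus T_e$ are uniformly $\Sigma^0_1(B')$, because $T_e$ is clopen, and they have measure below $2^{1-e}$. By Fact 2, $X$ lies in only finitely many of them. For every other $e$, since $T_e\subseteq S_{e,t(e)}\subseteq S_e$, we have $X\in S_e$ iff $X\in S_{e,t(e)}$, that is, iff $Y$ extends some $\tau\in W_e$ with $|\tau|\le t(e)$. This is decidable from $Y\oplus B'$. Finitely many exceptional $e$ do no harm. $\square$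

Consequently, if $X$ is $(k+1)$-random and $Y\le_TX$, then
$$Y^{(k)}\equiv_TY\oplus\emptyset^{(k)}.\tag{1}$$
Indeed, if $Y^{(i)}\equiv_TY\oplus\emptyset^{(i)}$ and $i<k$, then $Y^{(i+1)}\equiv_T(Y\oplus\emptyset^{(i)})'\equiv_TY\oplus\emptyset^{(i+1)}$. The last step is Lemma 1 with $B=\emptyset^{(i)}$, since $X$ is $\emptyset^{(i+1)}$-random; the other direction is trivial.

Now take the first intermediate choice of $Y$. Let $X=X_0\oplus X_1$ be $(m+1)$-random, $Y=X_0$, and suppose $Z\equiv_TX$ is $\Sigma^0_m$ in $Y$. Then $X\le_TZ\le_TY^{(m)}\equiv_TX_0\oplus\emptyset^{(m)}$ by (1) with $k=m$, so $X_1=\Psi^{X_0\oplus\emptyset^{(m)}}$ for some functional $\Psi$. The classes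
$$\{V_0\oplus V_1:\Psi^{V_0\oplus\emptyset^{(m)}}\restriction k\ \text{is defined and equals}\ V_1\restriction k\}$$
are uniformly $\Sigma^0_1(\emptyset^{(m)})$ and have measure at most $2^{-k}$, by Fubini. They all contain $X$, a contradiction. So here the hypothesis of Theorem A fails outright: if $Z$ is $\Sigma^0_m$ in $Y$, then $Y$ must already determine $X$, and half of $X$ does not. The next section isolates this.

## 5. From definability to injectivity: Theorems A, B, C from one statement

**Theorem 1.** Let $A\subseteq\omega$, let $X$ be Martin-Löf random relative to $A'$, and let $Y=\Phi^X$ be total. Suppose $X\in G$, where $G$ is a $\Pi^0_2(A)$ class, $\Phi^V$ is total for all $V\in G$, and $V\mapsto\Phi^V$ is injective on $G$. Then $X\le_TY\oplus\emptyset'$.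

Note the gap between hypothesis and conclusion: the class $G$ may be complicated relative to $A$, but only $\emptyset'$ appears in the conclusion.

**Proof of Theorem A.** Let $A=\emptyset^{(m-1)}$; then $X$ is $A'$-random. Write $Y=\Phi^X$, $Z=\Theta^X$, $X=\Xi^Z$. By (1), $Y^{(m-1)}\equiv_TY\oplus A$. Since $Z$ is r.e. in $Y^{(m-1)}$, we have $Z=W_e^{Y\oplus A}$ for some $e$. Let
$$G=\{V:\ \Phi^V,\Theta^V\text{ total},\ \Xi^{\Theta^V}=V,\ \Theta^V=W_e^{\Phi^V\oplus A}\}.$$
This is a $\Pi^0_2(A)$ class. Totality, and $\forall k\,[\Xi^{\Theta^V}(k)\downarrow=V(k)]$, are $\Pi^0_2$. The last equation splits into $\forall k\,[\Theta^V(k)\downarrow=0\ \vee\ k\in W_e^{\Phi^V\oplus A}]$, which is $\Pi^0_2(A)$, and $\forall k\,\neg[\Theta^V(k)\downarrow=0\ \wedge\ k\in W_e^{\Phi^V\oplus A}]$, which is $\Pi^0_1(A)$. On $G$, $\Phi^V$ determines $\Theta^V=W_e^{\Phi^V\oplus A}$, and $\Theta^V$ determines $V=\Xi^{\Theta^V}$; so $\Phi$ is injective on $G$. Since $X\in G$, Theorem 1 gives $Z\le_TX\le_TY\oplus\emptyset'\le_TY'$. So $Z$ is $\Delta^0_2$ in $Y$ and, as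 $m\ge2$, $\Delta^0_m$ in $Y$. $\square$

**Proof of Theorem C.** Let $A=\emptyset^{(k)}$. Then $X$ is $A'$-random, and $Y^{(k)}\equiv_TY\oplus A$ by (1). So $Y=\Phi^X$ and $X=\Psi^{Y\oplus A}$ for some $\Phi,\Psi$. Apply Theorem 1 to $G=\{V:\Phi^V\text{ total},\ \Psi^{\Phi^V\oplus A}=V\}$, which is $\Pi^0_2(A)$, contains $X$, and on which $\Phi^V$ determines $V$. $\square$

**Proof of Theorem B.** (1) If $n\ge m+1$, an $n$-random set is $(m+1)$-random, so by Theorem A no $n$-random degree is in $\mathbf R_m$. If $n\le m$, the degree of $\Omega^{\emptyset^{(m-1)}}$ is $m$-random, hence $n$-random, and by the example after Definition 3 it is in $\mathbf R_m$. Finally, $\mathbf R_m$ never includes all $n$-random degrees: for every $n$ there are sets that are both $n$-random and $(m+1)$-random, and their degrees are not in $\mathbf R_m$.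

(2) For $n\ge2$ this is Kurtz's theorem. For $n=1$, some nonempty $\Pi^0_1$ class consists of $1$-random sets (the complement of a member of a universal test). So by the Jockusch–Soare hyperimmune-free basis theorem there is a $1$-random $X$ such that every $X$-computable function is bounded by a computable one. Suppose $Z\equiv_TX$ were r.e. in $Y<_TZ$. Let $f(k)$ be the least $s$ at which the $Y$-enumeration of $Z$ is correct below $k$. Since $Y\le_TZ$, $f$ is $Z$-computable, so $f\le g$ for a computable $g$. An enumeration that is correct below $k$ stays so, hence $Z\restriction k$ is read off at stage $g(k)$, and $Z\le_TY$, a contradiction. $\square$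

The randomness level in Theorem A is optimal among the levels of $n$-randomness: for each $m\ge1$, $\mathbf R_m$ contains the $m$-random degree of $\Omega^{\emptyset^{(m-1)}}$, whereas for $m\ge2$ it contains no $(m+1)$-random degree.

It remains to prove Theorem 1. Fix $A,X,Y,\Phi,G$ as there. Since $\emptyset'\le_TA'$, $X$ is $\emptyset'$-random.

## 6. The conditional probability of $[\sigma]$ given $\Phi^V\restriction n$

Let $\kappa(\tau)=\lambda(U_\tau)$ and, if $\kappa(\tau)>0$ (equivalently $U_\tau\ne\emptyset$),
$$\nu_\tau(\sigma)=\frac{\lambda(U_\tau\cap[\sigma])}{\kappa(\tau)} .$$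
By Fact 1 these reals are uniformly $\emptyset'$-computable, and $\emptyset'$ decides whether $\kappa(\tau)>0$. So $Y\oplus\emptyset'$ computes $\nu_{Y\restriction n}(\sigma)$, the probability that $V$ extends $\sigma$ given that $\Phi^V\restriction n=Y\restriction n$. The sensible first plan is to guess that $X$ extends the strings whose probability tends to $1$. If $\Phi$ were total and injective almost everywhere, Fact 5 would support this.

The plan meets two obstacles. The first is that $\Phi$ is injective only on $G$, so the limit need not be $1$. Let $\Phi$ delete the first bit and let $G=[0]$. Then $U_\tau=[0\tau]\cup[1\tau]$, and for $X=0Y$ and $l\ge1$ we get $\nu_{Y\restriction n}(X\restriction l)=\frac12$ as soon as $n\ge l-1$. Here the cure is to condition on the first bit of $X$. In general $G$ is a $\Pi^0_2(A)$ class invisible to $\emptyset'$, but Steps 1–3 show that conditioning on a finite initial segment of $X$ still suffices. The second obstacle appears after that, in Section 8.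

For $V\in2^\omega$ let $\pi_n(V)$ be the longest $\tau$ with $|\tau|\le n$ and $V\in U_\tau$, and let $\mathcal F_n$ be the finite $\sigma$-algebra generated by $\pi_n$. Since $\pi_n(V)=\pi_{n+1}(V)\restriction\min(n,|\pi_{n+1}(V)|)$, we have $\mathcal F_n\subseteq\mathcal F_{n+1}$. For $|\tau|=n$, $\{\pi_n=\tau\}=U_\tau$. An atom $\{\pi_n=\tau\}$ with $|\tau|<n$ is called dead; it equals $U_\tau\setminus(U_{\tau0}\cup U_{\tau1})$ and so remains an atom of all later $\mathcal F_{n'}$. Let $E_n(\sigma)=\lambda([\sigma]\mid\mathcal F_n)$. This is a $[0,1]$-valued martingale in $n$, and on a nonempty $U_\tau$ with $|\tau|=n$ it equals $\nu_\tau(\sigma)$.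

*Example.* Let $\Phi^V(0)=V(0)$, and for $i\ge1$ let $\Phi^V(i)=V(i)$ if $V(0)=0$ and diverge if $V(0)=1$. Then $[1]=\{\pi_n=1\}$ is a dead atom of $\mathcal F_n$ for every $n\ge2$, and mass $\frac12$ died between levels $1$ and $2$.

## 7. The limits along $Y$ exist and are bounded away from zero

**Step 1: for each $\sigma$, $\lim_n\nu_{Y\restriction n}(\sigma)$ exists.** This step makes the guesses along $Y$ stabilize. Otherwise there are rationals $a<b$ with $\nu_{Y\restriction n}(\sigma)<a$ infinitely often and $>b$ infinitely often. Let $V_k$ be the class of $V$ for which there are $n_1<\dots<n_{2k}$ such that $\tau=\Phi^V\restriction n_{2k}$ is defined, $\nu_{\tau\restriction n_i}(\sigma)<a$ for odd $i$ and $\nu_{\tau\restriction n_i}(\sigma)>b$ for even $i$. The condition on $\tau$ is $\emptyset'$-r.e., so $V_k$ is a union of classes $U_\tau$ over a $\emptyset'$-r.e. set of $\tau$; thus $V_k$ is uniformly $\Sigma^0_1(\emptyset')$. On $V_k$ the martingale $E_n(\sigma)$ makes at least $k$ upcrossings, so $\lambda(V_k)\le\frac1{k(b-a)}$ by Fact 3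 and Markov's inequality. But $X\in\bigcap_kV_k$, contradicting Fact 2.

Let $c_l=\lim_n\nu_{Y\restriction n}(X\restriction l)$. This is nonincreasing in $l$; let $c=\inf_lc_l$.

The next two steps prove $c>0$. They are the only place where $A$, $G$, injectivity, and the full $A'$-randomness are used. Write $G=\bigcap_tO_t$ with $O_t$ decreasing and uniformly $\Sigma^0_1(A)$. Since $\Phi$ is total on $G$, we may replace $O_t$ by $O_t\cap\bigcup_{|\tau|=t}U_\tau$, so we assume $O_t\subseteq\bigcup_{|\tau|=t}U_\tau$.

**Step 2a: there is $r$ with $\lambda(O_n\cap U_{Y\restriction n})\ge2^{-r}\kappa(Y\restriction n)$ for all $n$.** This step says that the approximation $O_n$ of $G$ keeps a fixed share of $U_{Y\restriction n}$. For each $r$, $A'$ computes a prefix-free set $S_r$, treating strings in order of length. A string $\tau$ with $\kappa(\tau)>0$ is put into $S_r$ iff no proper prefix of $\tau$ is in $S_r$ and an $A'$-computed rational $q$ within $2^{-r}$ of $\lambda(O_{|\tau|}\cap U_\tau)/\kappa(\tau)$ satisfies $q<2\cdot2^{-r}$. Let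
$$V_r=\bigcup_{\tau\in S_r}(O_{|\tau|}\cap U_\tau).$$
This is uniformly $\Sigma^0_1(A')$. For $\tau\in S_r$ the ratio is below $3\cdot2^{-r}$, and the $U_\tau$, $\tau\in S_r$, are disjoint; so $\lambda(V_r)\le3\cdot2^{-r}\sum_{\tau\in S_r}\kappa(\tau)\le3\cdot2^{-r}$. By Fact 2, $X\notin V_r$ for some $r$. Fix it. Since $X\in O_n\cap U_{Y\restriction n}$ for all $n$, no prefix of $Y$ is in $S_r$. Hence for every $n$ the string $Y\restriction n$ was kept out because its $q$ was at least $2\cdot2^{-r}$, so its ratio is at least $2^{-r}$.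

**Step 2b: for each $l$ there are infinitely many $n$ with $\lambda(O_n\cap U_{Y\restriction n}\cap[X\restriction l])\ge\frac14\lambda(O_n\cap U_{Y\restriction n})$.** This step says that inside $O_n$, the value $Y\restriction n$ points to $X\restriction l$ with definite probability; it is where injectivity enters. For $V\in O_n$ and $\tau=\Phi^V\restriction n$ let
$$p_n(V)=\frac{\lambda(O_n\cap U_\tau\cap[V\restriction l])}{\lambda(O_n\cap U_\tau)} .$$
The denominator is positive, since $V$ lies in the open set $O_n\cap U_\tau$. We first claim that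
$$\lambda\{V\in O_n:p_n(V)\le\tfrac12\}\to0\qquad(n\to\infty).\tag{2}$$
Since $\lambda(O_n\setminus G)\to0$, it suffices to show that $p_n\to1$ in measure on $G$, and we may assume $\lambda(G)>0$. For $V\in G$ with $\tau=\Phi^V\restriction n$ put
$$p_n^*(V)=\frac{\lambda(G\cap U_\tau\cap[V\restriction l])}{\lambda(G\cap U_\tau)},\qquad\gamma_n(V)=\frac{\lambda(G\cap U_\tau)}{\lambda(O_n\cap U_\tau)} .$$
The first is defined almost everywhere on $G$. Because $G\subseteq O_n$, we have $p_n\ge p^*_n\gamma_n$.

First, $p_n^*\to1$ almost everywhere on $G$. Let $\mathcal G_n$ be the $\sigma$-algebra on $G$ generated by $V\mapsto\Phi^V\restriction n$. Together these generate $\mathcal G_\infty$, which consists of the sets $G\cap\Phi^{-1}(D)$ with $D$ Borel. Let $|\sigma|=l$. As $\Phi$ is Borel and injective on the Borel set $G$, $\Phi(G\cap[\sigma])$ is Borel by Fact 6, and by injectivity $G\cap[\sigma]=G\cap\Phi^{-1}(\Phi(G\cap[\sigma]))$. So $G\cap[\sigma]\in\mathcal G_\infty$. By Fact 5, applied to $\lambda(\cdot\mid G)$, the conditional probability of $[\sigma]$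 given $\mathcal G_n$ tends to $1$ almost everywhere on $G\cap[\sigma]$, where it is $p_n^*$. There are finitely many $\sigma$ of length $l$.

Second, $\gamma_n\to1$ in measure on $G$. Let $\theta>0$. If the value of $\gamma_n$ on $U_\tau$ is at most $1-\theta$, then $\lambda((O_n\setminus G)\cap U_\tau)\ge\theta\lambda(O_n\cap U_\tau)\ge\theta\lambda(G\cap U_\tau)$. Summing over such $\tau$ gives $\lambda\{V\in G:\gamma_n\le1-\theta\}\le\lambda(O_n\setminus G)/\theta\to0$. Hence $p_n\to1$ in measure on $G$, which proves (2).

Now we turn (2) into a statement about $X$. For each $n$, $A'$ finds all pairs $(\tau,\sigma)$ with $|\tau|=n$, $|\sigma|=l$ and $O_n\cap U_\tau\cap[\sigma]\ne\emptyset$, and for each a rational $q_{\tau,\sigma}$ within $\frac18$ of $\lambda(O_n\cap U_\tau\cap[\sigma])/\lambda(O_n\cap U_\tau)$. Let $K_n$ be the union of those $O_n\cap U_\tau\cap[\sigma]$ with $q_{\tau,\sigma}\le\frac38$. On $K_n$ we have $p_n\le\frac12$, so $\lambda(K_n)\to0$ by (2); on $O_n\setminus K_n$ we have $p_n\ge\frac14$. The reals $\lambda(K_n)$ are $A'$-computable,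 so $A'$ computes $n_0<n_1<\cdots$ with $\lambda(K_{n_r})<2^{-r}$, and the $K_{n_r}$ are uniformly $\Sigma^0_1(A')$. By Fact 2, $X\notin K_{n_r}$ for almost all $r$. As $X\in O_{n_r}$, we get $p_{n_r}(X)\ge\frac14$, which is the assertion.

**Step 2c: $c>0$.** This step combines the last two. With $r$ from Step 2a, for each $l$ there are infinitely many $n$ with
$$\lambda(U_{Y\restriction n}\cap[X\restriction l])\ge\lambda(O_n\cap U_{Y\restriction n}\cap[X\restriction l])\ge\tfrac14\lambda(O_n\cap U_{Y\restriction n})\ge2^{-r-2}\kappa(Y\restriction n).$$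
So $c_l\ge2^{-r-2}$ for every $l$, and $c\ge2^{-r-2}>0$.

**Step 3: localization.** This step raises the limits above $\frac78$ by conditioning on a finite part of $X$. Fix $l_0$ with $c_{l_0}<\frac87c$ and let $\rho=X\restriction l_0$. From now on replace $\lambda$ by $P=\lambda(\cdot\mid[\rho])$ in the definitions of $\kappa$, $\nu_\tau$ and $E_n$; so $\kappa(\tau)=P(U_\tau)$, and so on. All computability and martingale statements persist, since $P(U)=2^{l_0}\lambda(U\cap[\rho])$. For $l\ge l_0$ the new $\nu_{Y\restriction n}(X\restriction l)$ is the quotient of the old $\nu_{Y\restriction n}(X\restriction l)$ by the old $\nu_{Y\restriction n}(\rho)$. Hence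
$$\lim_n\nu_{Y\restriction n}(X\restriction l)=c_l/c_{l_0}>\tfrac78\qquad(l\ge l_0).\tag{3}$$
Also $\kappa(Y\restriction n)>0$, since $X\in U_{Y\restriction n}\cap[\rho]$, a nonempty open set.

In the bit-deleting example $c_0=1$ and $c_l=\frac12$ for $l\ge1$, so $l_0=1$ and $\rho=0$ work.

## 8. The settling time, and where dying mass stops the direct argument

What does (3) give by itself? For $l\ge l_0$, $X\restriction l$ is the only $\sigma$ of length $l$ with $\lim_n\nu_{Y\restriction n}(\sigma)>\frac78$, because the limits over strings of length $l$ sum to $1$. So $X$ is computed by a limit along $Y\oplus\emptyset'$, and $X\le_T(Y\oplus\emptyset')'\le_TY''$. Then $X$ is $\Delta^0_3$ in $Y$. This settles the original question for $m\ge3$. It gives nothing for $m=2$, where $Z$ is $\Sigma^0_2$ in $Y$ to begin with, and it falls short of Theorem 1. We need to know, with $Y\oplus\emptyset'$, when the guesses have settled.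

Measure the movement by energy. Put
$$Q^{(j)}_n=\sum_{|\sigma|\le j}\int E_n(\sigma)^2\,dP .$$
Then $Q^{(j)}_n\le\sum_{|\sigma|\le j}\int E_n(\sigma)\,dP=\sum_{|\sigma|\le j}P([\sigma])=j+1$, and since $\int E_{n'}(\sigma)E_n(\sigma)\,dP=\int E_n(\sigma)^2\,dP$ for $n<n'$,
$$Q^{(j)}_{n'}-Q^{(j)}_n=\sum_{|\sigma|\le j}\int(E_{n'}(\sigma)-E_n(\sigma))^2\,dP .\tag{4}$$

Suppose first that $\Phi$ is total almost everywhere. Then the direct argument works. The left-r.e. reals $P(U_\tau\cap[\sigma])$, $|\tau|=n$, sum to $P([\sigma])$, so they are computable, uniformly. As $b^2/a$ (with value $0$ at $a=b=0$) is continuous on $0\le b\le a$, the reals $Q^{(j)}_n=\sum_{|\sigma|\le j}\sum_{|\tau|=n}P(U_\tau\cap[\sigma])^2/P(U_\tau)$ are uniformly computable. The question whether some $n'>n$ has $Q^{(j)}_{n'}-Q^{(j)}_n>2^{-j-1}$ is $\Sigma^0_1$, so $\emptyset'$ decides it. Moving to $n'$ while the answer is yes, at most $(j+1)2^{j+1}$ times, $\emptyset'$ finds $n(j)$ with $Q^{(j)}_{n'}-Q^{(j)}_{n(j)}\le2^{-j-1}$ for all $n'>n(j)$. Let $D_j$ be the class of $V\in[\rho]$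 for which some $|\sigma|\le j$ and $n'>n(j)$ with $\Phi^V\restriction n'$ defined satisfy $|\nu_{\Phi^V\restriction n'}(\sigma)-\nu_{\Phi^V\restriction n(j)}(\sigma)|>\frac1{16}$. It is uniformly $\Sigma^0_1(\emptyset')$, and by Fact 4, Markov's inequality and (4), $P(D_j)\le16^2\cdot4\cdot2^{-j-1}$. By Fact 2, $X\notin D_j$ for almost all $j$. For such $j\ge l_0$, (3) gives $\nu_{Y\restriction n(j)}(X\restriction j)\ge\frac78-\frac1{16}>\frac34$, and at most one string of length $j$ has $\nu_{Y\restriction n(j)}>\frac12$. So $Y\oplus\emptyset'$ finds $X\restriction j$.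

If $\Phi$ is partial on a set of positive measure, this stops at one point: the $Q^{(j)}_n$ are now only $\emptyset'$-computable, so the question about $n'$ becomes $\Sigma^0_1(\emptyset')$, and choosing $n(j)$ takes $\emptyset''$. The reason is the mass that dies, as in the example after Definition 4.

The way past this is to use stage-$s$ approximations to $U_{\tau'}$, which are clopen, and to bound the error made by the mass that has not yet been seen to survive. The question becomes $\Sigma^0_1$ again, and the price is an error term proportional to the mass $d$ that dies after level $n$. The total mass that can die is $1$, so between consecutive levels $n(j)$ and $n(j+1)$ these errors are summable. But from $n(j)$ to infinity they are only the tails of a convergent series, with no summable bound, so Fact 2 cannot be applied to the classes $D_j$ as before. We therefore do not ask that the guesses stop moving after $n(j)$. We hold on to one string at a time, release it only when its probability has dropped by a fixed amount, and show that the expected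 number of releases is finite.

One detail is built in from the start. Holding one string for each $\tau$ means that we only need the movement of one $\sigma$ per $\tau$. So we use a maximum over $\sigma$, for which the error stays a fixed multiple of $d$. Adding up the same error bound over all $|\sigma|\le j$ would bring in a factor growing with $j$, which $\sum_jd(n(j),n(j+1))\le1$ does not control.

## 9. A $\emptyset'$-computable sequence of levels

**Step 4: the levels $n(j)$.** This step finds, with $\emptyset'$ alone, levels between which the total movement of any one string per atom is finite. Throughout, sums and maxima range only over $\tau$ and $\tau'$ with positive $\kappa$. For $n<n'$ and $|\tau|=n$ let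
$$w(\tau,\sigma,n')=\int_{U_\tau}(E_{n'}(\sigma)-E_n(\sigma))^2\,dP,\qquad w^\circ(\tau,\sigma,n')=\sum_{\tau'\succeq\tau,\ |\tau'|=n'}\kappa(\tau')\,(\nu_{\tau'}(\sigma)-\nu_\tau(\sigma))^2,$$
$$W_j(n,n')=\sum_{|\tau|=n}\max_{|\sigma|\le j}w(\tau,\sigma,n'),\qquad W^\circ_j(n,n')=\sum_{|\tau|=n}\max_{|\sigma|\le j}w^\circ(\tau,\sigma,n'),$$
$$d(n,n')=\sum_{|\tau|=n}\kappa(\tau)-\sum_{|\tau'|=n'}\kappa(\tau')\ge0 .$$
So $w^\circ$ is the part of $w$ on atoms still alive at level $n'$, and $d(n,n')$ is the mass dying between the levels. The integrand in $w$ is at most $1$ on dead atoms, hence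
$$W^\circ_j\le W_j\le W^\circ_j+d .\tag{5}$$
By (4), and because a maximum is at most a sum, $Q^{(j)}_{n'}-Q^{(j)}_n\ge W_j(n,n')$.

**Claim 1.** There is a strictly increasing $\emptyset'$-computable sequence $n(0)<n(1)<\cdots$ with
$$W_j(n(j),n')\le4d(n(j),n')+2^{1-j}\qquad\text{for all }n'>n(j).\tag{6}$$

*Proof.* *Approximation in stages.* Let $\kappa_s(\tau')=P(U_{\tau',s})$, a rational. Let $w^\circ_s$ and $W^\circ_{j,s}$ be obtained from $w^\circ$ and $W^\circ_j$ by replacing $U_{\tau'}$, $|\tau'|=n'$, by $U_{\tau',s}$, keeping the true $\nu_\tau(\sigma)$ for $|\tau|=n$, and omitting terms with $\kappa_s(\tau')=0$. Each term has the form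
$$f_v(a,b)=a\Big(\frac ba-v\Big)^2=\frac{b^2}a-2vb+v^2a,\qquad0\le b\le a,\ v\in[0,1],\ f_v(0,0)=0,$$
where $a$ is the mass of $U_{\tau'}$ or $U_{\tau',s}$, $b$ is the part of it in $[\sigma]$, and $v=\nu_\tau(\sigma)$. Let $(a_s,b_s)$ and $(a,b)$ be the values at stage $s$ and in the limit. Then $0\le b-b_s\le a-a_s$, because the new part of $[\sigma]$ lies in the new part of $U_{\tau'}$. If $a_s=0$, then $|f_v(a,b)-0|\le a=a-a_s$. If $a_s>0$, then on the segment between the two points
$$|\partial_af_v|=\Big|v^2-\frac{b^2}{a^2}\Big|\le1,\qquad|\partial_bf_v|=\Big|\frac{2b}a-2v\Big|\le2,$$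
so $|f_v(a,b)-f_v(a_s,b_s)|\le(a-a_s)+2(b-b_s)\le3(a-a_s)$. Thus for every $\sigma$ the numbers $w^\circ(\tau,\sigma,n')$ and $w^\circ_s(\tau,\sigma,n')$ differ by at most $3\sum_{\tau'\succeq\tau}(\kappa(\tau')-\kappa_s(\tau'))$, and so do their maxima over $\sigma$. Put
$$u_s(n,n')=\sum_{|\tau|=n}\kappa(\tau)-\sum_{|\tau'|=n'}\kappa_s(\tau'),$$
the mass at level $n$ not yet seen at level $n'$. Since $\sum_{|\tau'|=n'}\kappa(\tau')\le\sum_{|\tau|=n}\kappa(\tau)$,
$$|W^\circ_j-W^\circ_{j,s}|\le3\sum_{|\tau'|=n'}(\kappa(\tau')-\kappa_s(\tau'))\le3u_s,\tag{7}$$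
and as $s\to\infty$, $u_s\to d(n,n')$ and $W^\circ_{j,s}\to W^\circ_j$.

*Rational data.* Given $n,j$, let $\emptyset'$ compute a rational $k^*$ within $2^{-j-4}$ of $\sum_{|\tau|=n}\kappa(\tau)$, and rationals $v^*(\tau,\sigma)\in[0,1]$ within $2^{-j-4}$ of $\nu_\tau(\sigma)$ for $|\tau|=n$, $|\sigma|\le j$, $\kappa(\tau)>0$. Let $W^*_s,u^*_s$ be $W^\circ_{j,s},u_s$ computed with these rationals. Then $|u^*_s-u_s|\le2^{-j-4}$. For $v,v^*\in[0,1]$ and $a>0$ we have $|f_v(a,b)-f_{v^*}(a,b)|=a\,|v-v^*|\,|2b/a-v-v^*|\le2a\,|v-v^*|$; since the masses $\kappa_s(\tau')$ sum to at most $1$, $|W^*_s-W^\circ_{j,s}|\le2\cdot2^{-j-4}=2^{-j-3}$.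

*The question.* Consider
$$\exists n'>n\ \exists s:\quad W^*_s(n,n')>3u^*_s(n,n')+2^{-j}\ ?$$
It is $\Sigma^0_1$ in finite rational data, so $\emptyset'$ decides it.

If the answer is yes, a search finds a witness $n',s$, and by (7)
$$W^\circ_j(n,n')\ge W^\circ_{j,s}-3u_s\ge W^*_s-2^{-j-3}-3u^*_s-3\cdot2^{-j-4}>2^{-j}-2^{-j-3}-3\cdot2^{-j-4}=11\cdot2^{-j-4}>2^{-j-1}.$$
So $Q^{(j)}_{n'}\ge Q^{(j)}_n+2^{-j-1}$.

If the answer is no, then for all $n'>n$ and all $s$
$$W^\circ_{j,s}\le W^*_s+2^{-j-3}\le3u^*_s+2^{-j}+2^{-j-3}\le3u_s+21\cdot2^{-j-4}\le3u_s+2^{1-j}.$$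
Letting $s\to\infty$, $W^\circ_j\le3d+2^{1-j}$, and by (5) $W_j\le4d+2^{1-j}$ for all $n'>n$.

*The search.* To find $n(j)$, start with $n=n(j-1)+1$ (with $n=0$ if $j=0$) and replace $n$ by the witness $n'$ while the answer is yes. Each replacement raises $Q^{(j)}$ by at least $2^{-j-1}$, and $Q^{(j)}\le j+1$, so there are at most $(j+1)2^{j+1}$ replacements. When the answer is no, $n$ satisfies (6). $\square$

The sum $\sum_jd(n(j),n(j+1))$ telescopes and is at most $1$. Taking $n'=n(j+1)$ in (6),
$$\sum_jW_j(n(j),n(j+1))\le4+\sum_j2^{1-j}=8.\tag{8}$$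

## 10. Held strings and the finiteness of resets

**Step 5: held strings.** This step defines the string that we hold at each level and shows that along $X$ it is given up only finitely often. For $|\tau|=n(j)$, $\kappa(\tau)>0$, $|\sigma|\le j$ let $\tilde\nu_\tau(\sigma)$ be a $\emptyset'$-computed rational within $\frac1{64}$ of $\nu_\tau(\sigma)$. Let $\sigma(\tau)$ be the longest $\sigma$ with $|\sigma|\le j$ and $\tilde\nu_\tau(\sigma)>\frac34$. It exists because $\nu_\tau(\varepsilon)=1$. It is unique because $\tilde\nu_\tau(\sigma)>\frac34$ implies $\nu_\tau(\sigma)>\frac12$, and strings with $\nu_\tau>\frac12$ are pairwise comparable: incomparable strings have disjoint cylinders.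

**Definition 6 (held string, reset).** For $|\tau|=n(j)$ with $\kappa(\tau)>0$ define $h(\tau)$, with $|h(\tau)|\le j$, by recursion. If $j=0$, then $h(\tau)=\varepsilon$. If $j>0$, let $h^-=h(\tau\restriction n(j-1))$.
- If $\tilde\nu_\tau(h^-)>\frac9{16}$, then $\nu_\tau(h^-)>\frac9{16}-\frac1{64}>\frac12$ and $\nu_\tau(\sigma(\tau))>\frac12$, so $h^-$ and $\sigma(\tau)$ are comparable, and $h(\tau)$ is the longer of the two.
- Otherwise $h(\tau)=\sigma(\tau)$, and $\tau$ is called a reset. Then $\sigma(\tau)\ne h^-$, since $\tilde\nu_\tau(\sigma(\tau))>\frac34$.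

The function $h$ and the set of resets are $\emptyset'$-computable.

*Example.* Suppose that along some path the values of $\tilde\nu$ at the one-bit string $0$, at levels $n(1),n(2),n(3)$, are $0.8$, $0.6$, $0.5$, and that no other nonempty string exceeds $\frac34$ there. At $n(1)$ we have $\sigma(\tau)=0$ and $h=0$. At $n(2)$ we have $\sigma(\tau)=\varepsilon$, but $0.6>\frac9{16}$, so $0$ is still held. At $n(3)$, $0.5\le\frac9{16}$: this is a reset, and $h=\varepsilon$. The gap between the thresholds $\frac34$ and $\frac9{16}$ makes each release cost a definite amount of movement.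

**Claim 2.** Let $R(V)$ be the number of $j$ such that $\Phi^V\restriction n(j)$ is defined and is a reset. Then $\int R\,dP\le C_1:=32\,(64/5)^2$.

*Proof.* *The martingale of held movement.* Expectations are with respect to $P$. If $|\pi_{n(j)}(V)|=n(j)$, put $\Delta_j=E_{n(j+1)}(h)-E_{n(j)}(h)$ evaluated at $V$, where $h=h(\pi_{n(j)}(V))$; otherwise put $\Delta_j=0$. On each atom of $\mathcal F_{n(j)}$ the string $h$ is constant, so $\mathbb E[\Delta_j\mid\mathcal F_{n(j)}]=0$. Since $|h|\le j$,
$$\mathbb E\Delta_j^2=\sum_{|\tau|=n(j)}w(\tau,h(\tau),n(j+1))\le W_j(n(j),n(j+1)).$$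
So $N_i=\sum_{j<i}\Delta_j$ is an $L^2$-martingale for $(\mathcal F_{n(i)})_i$, and $\sum_j\mathbb E\Delta_j^2\le8$ by (8).

*Cutting at resets.* Let $T_0=0$, and let $T_k$ be the index $j$ of the $k$-th reset along $V$ ($\infty$ if there is none). Whether $T_k\le i$ depends only on $\pi_{n(i)}(V)$, so these are stopping times. Hence $M^{(k)}_i=\sum_{j<i}\Delta_j\mathbf 1[T_{k-1}\le j<T_k]$ is a martingale for each $k\ge1$. By Fact 4, and because for each $j$ at most one $k$ has $T_{k-1}\le j<T_k$,
$$\sum_k\mathbb E\sup_i(M^{(k)}_i)^2\le4\sum_k\sum_j\mathbb E\,\Delta_j^2\,\mathbf 1[T_{k-1}\le j<T_k]\le32.\tag{9}$$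

*Each reset costs movement.* Let $V\in[\rho]$ and suppose $T_k=i<\infty$; then $i\ge1$. Write $\tau_j=\Phi^V\restriction n(j)$ for $j\le i$, let $h=h(\tau_{i-1})$, and let $a\le i-1$ be least with $h(\tau_a)=\dots=h(\tau_{i-1})=h$. Each reset changes the held string, so no reset occurs at an index in $(a,i-1]$, and $a\ge T_{k-1}$. Moreover $\tilde\nu_{\tau_a}(h)>\frac34$: either $a=0$ and $h=\varepsilon$, or the held string changed at $a$, and by Definition 6 a changed held string is $\sigma(\tau_a)$. Since $\tau_i$ is a reset, $\tilde\nu_{\tau_i}(h)\le\frac9{16}$. For $a\le j<i$ the held string is $h$, so $\Delta_j=\nu_{\tau_{j+1}}(h)-\nu_{\tau_j}(h)$, and the sum telescopes: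
$$N_i-N_a=\nu_{\tau_i}(h)-\nu_{\tau_a}(h)\le\Big(\frac9{16}+\frac1{64}\Big)-\Big(\frac34-\frac1{64}\Big)=-\frac5{32}.$$
As $T_{k-1}\le a\le j<i=T_k$ for all these $j$, $N_i-N_a=M^{(k)}_i-M^{(k)}_a$. Hence $|M^{(k)}_a|\ge\frac5{64}$ or $|M^{(k)}_i|\ge\frac5{64}$. So $(\frac5{64})^2\,\mathbf 1[T_k<\infty]\le\sup_i(M^{(k)}_i)^2$. Summing over $k$, with $R=\sum_{k\ge1}\mathbf 1[T_k<\infty]$, (9) gives $(\frac5{64})^2\,\mathbb ER\le32$. $\square$

Now let $V_k=\{V\in[\rho]:R(V)\ge k\}$. It is the union of the classes $U_\tau\cap[\rho]$ over those $\tau$ of some length $n(j)$ along which at least $k$ resets occur, so it is uniformly $\Sigma^0_1(\emptyset')$. By Markov's inequality $\lambda(V_k)\le P(V_k)\le C_1/k$. As $X$ is $\emptyset'$-random, Fact 2 gives $R(X)<\infty$: only finitely many $Y\restriction n(j)$ are resets.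

## 11. Computing $X$ from $Y\oplus\emptyset'$

**Step 6: the held strings along $Y$ exhaust $X$.** This step reads $X$ off the held strings and finishes the proof of Theorem 1. Let $h_j=h(Y\restriction n(j))$ and choose $j_1$ beyond all resets along $Y$. For $j\ge j_1$ the first case of Definition 6 applies at $j+1$, so $h_j\preceq h_{j+1}$.

Let $l\ge l_0$. By (3), for all large $j\ge l$ we have $\nu_{Y\restriction n(j)}(X\restriction l)>\frac78$, so $\tilde\nu_{Y\restriction n(j)}(X\restriction l)>\frac78-\frac1{64}>\frac34$. Then $X\restriction l$ and $\sigma(Y\restriction n(j))$ both have $\nu_{Y\restriction n(j)}>\frac12$, so they are comparable, and the second is at least as long by its choice as longest. Since $Y\restriction n(j)$ is not a reset, $h_j$ is the longer of two comparable strings, one of which is $\sigma(Y\restriction n(j))$. Thus $X\restriction l\preceq\sigma(Y\restriction n(j))\preceq h_j$ for all large $j$.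

So $(h_j)_{j\ge j_1}$ is a chain that contains extensions of $X\restriction l$ for every $l$. Therefore every $h_j$ with $j\ge j_1$ is an initial segment of $X$, since it is comparable with arbitrarily long initial segments of $X$, and $X=\bigcup_{j\ge j_1}h_j$. The sequence $(h_j)$ is computable from $Y\oplus\emptyset'$, given the finite parameters $\rho$ and $j_1$: $\emptyset'$ computes the levels $n(j)$ and the function $h$, and $Y$ supplies $Y\restriction n(j)$. Hence $X\le_TY\oplus\emptyset'$. $\blacksquare$
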